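\title{Bounded rowmotion on a product of two chains, multitriangulations, and cyclic sieving}

\begin{abstract}
Let $\mathcal A$ be the set of order-preserving maps $\sigma:[n]\times[\ell]\to\mathbb Z$ with $i-1\le\sigma(i,j)\le n$, and let $N=n+2\ell+1$. We prove a conjecture of Bernstein, Striker and Vorland: piecewise-linear rowmotion on $\mathcal A$ satisfies $\mathrm{row}^N=1$ and exhibits the cyclic sieving phenomenon with the polynomial $\prod_{1\le i\le j\le n}[i+j+2\ell]_q/[i+j]_q$. The proof has two parts. A bijection through flagged tableaux and reduced words of the longest permutation carries rowmotion to the rotation of the $\ell$-triangulations of a convex $N$-gon. The $\ell$-triangulations invariant under a rotation are then counted by the leading term of the graded trace of a twisted rotation on the Pfaffian ring, which is an integral over the compact symplectic group.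
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $\mathcal P$ be a finite poset with cover relation $\lessdot$, and let $\epsilon,\delta:\mathcal P\to\mathbb Z$. A \emph{$(\delta,\epsilon)$-bounded $\mathcal P$-partition} is a map $\sigma:\mathcal P\to\mathbb Z$ with $\sigma(p)\le\sigma(p')$ whenever $p\le p'$ and $\epsilon(p)\le\sigma(p)\le\delta(p)$ for all $p$. The set of these maps is $\mathcal A^\delta_\epsilon(\mathcal P)$. For $p\in\mathcal P$ the \emph{toggle} $t_p$ changes only the value at $p$, by
\[
t_p(\sigma)(p)=\max\big(\{\sigma(p'):p'\lessdot p\}\cup\{\epsilon(p)\}\big)+\min\big(\{\sigma(p'):p\lessdot p'\}\cup\{\delta(p)\}\big)-\sigma(p).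
\]
When the other values are fixed, the admissible values at $p$ are the integers between this maximum and this minimum, and $t_p$ reflects that interval. So $t_p$ is an involution of $\mathcal A^\delta_\epsilon(\mathcal P)$, and $t_p$, $t_{p'}$ commute unless one of $p,p'$ covers the other. \emph{Rowmotion} is $\mathrm{row}=t_{p_1}\circ t_{p_2}\circ\cdots\circ t_{p_k}$ for a linear extension $p_1,\dots,p_k$ of $\mathcal P$; the top elements are toggled first. The result does not depend on the linear extension, because two linear extensions differ by exchanges of adjacent incomparable elements.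

Fix positive integers $n$ and $\ell$. Let $[n]\times[\ell]$ be the product of two chains, with $(i,j)\le(i',j')$ if and only if $i\le i'$ and $j\le j'$, and take $\delta(i,j)=n$, $\epsilon(i,j)=i-1$. Throughout the paper
\[
\mathcal A=\mathcal A^\delta_\epsilon([n]\times[\ell]),\qquad N=n+2\ell+1,\qquad \mathrm{Cat}_\ell(q)=\prod_{1\le i\le j\le n}\frac{[i+j+2\ell]_q}{[i+j]_q},
\]
where $[m]_q=1+q+\cdots+q^{m-1}$.

Let a cyclic group of order $N$ with generator $c$ act on a finite set $X$, not necessarily faithfully, and let $f$ be a polynomial. The triple $(X,\langle c\rangle,f)$ \emph{exhibits the cyclic sieving phenomenon} if $\#\{s\in X:c^k(s)=s\}=f(\omega^k)$ for every integer $k$, where $\omega$ is a primitive $N$-th root of unity. Thus one polynomial records the whole orbit structure of the action. The following statement was conjectured by Bernstein, Striker and Vorland \cite{BSV}; the case $\ell=1$ follows from a result of S.-P.~Eu and T.-S.~Fu on cyclic sieving of faces of generalized cluster complexes.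

\begin{theorem}\label{thm:csp}
For all $n,\ell\ge1$, the map $\mathrm{row}^{N}$ is the identity of $\mathcal A$, and the triple $(\mathcal A,\langle\mathrm{row}\rangle,\mathrm{Cat}_\ell(q))$ exhibits the cyclic sieving phenomenon, where $\langle\mathrm{row}\rangle$ is the cyclic group of order $N$ whose generator acts as $\mathrm{row}$.
\end{theorem}

\subsection{Two families of small cases}

\begin{example}\label{ex:n1}
Let $n=1$, so $N=2\ell+2$. An element of $\mathcal A$ is a sequence of $k$ zeros followed by $\ell-k$ ones, $0\le k\le\ell$. Toggling from the top turns the lowest one into a zero if $k<\ell$, and turns all zeros into ones if $k=\ell$. So rowmotion is a single cycle of length $\ell+1=N/2$, and the group of order $N$ does not act faithfully. Here $\mathrm{Cat}_\ell(q)=1+q^2+\cdots+q^{2\ell}$, whose value at $\omega^k$ is $\ell+1$ if $\ell+1$ divides $k$ and $0$ otherwise. This is Theorem~\ref{thm:csp} for $n=1$. The action is the one of the rotation of a $(2\ell+2)$-gon on its $\ell+1$ diameters.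
\end{example}

\begin{example}\label{ex:l1}
Let $\ell=1$, so $N=n+3$. For fixed $i$ the product over $j$ telescopes to $[n+i+1]_q[n+i+2]_q/([2i]_q[2i+1]_q)$, and therefore $\mathrm{Cat}_1(q)=[2n+2]_q!/([n+1]_q!\,[n+2]_q!)$ with $[m]_q!=[1]_q\cdots[m]_q$. The value at $q=1$ is the Catalan number that counts triangulations of an $(n+3)$-gon. For $n=3$ we get $[6]_q[7]_q[8]_q/([2]_q[3]_q[4]_q)$, with values $14,6,2,0$ at primitive roots of unity of order $1,2,3,6$. These are the numbers of triangulations of a hexagon invariant under rotations of order $1,2,3,6$.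
\end{example}

Both examples suggest that $N$ is the number of vertices of a polygon, that $\mathcal A$ is a set of chord configurations in it, and that rowmotion is the rotation. The configurations must be triangulations for $\ell=1$, and for $n=1$ they must correspond to the diameters.

\subsection{Multitriangulations and the number of fixed points}

Consider a convex $N$-gon with vertices $1,\dots,N$ in cyclic order. A \emph{pair} is a set of two vertices. Two pairs \emph{cross} if their chords meet in an interior point, and an \emph{$(\ell+1)$-crossing} is a set of $\ell+1$ mutually crossing pairs. The $(\ell+1)$-crossings are the sets $\{\{a_t,b_t\}:0\le t\le\ell\}$ with $a_0<\dots<a_\ell<b_0<\dots<b_\ell$. Let $\Delta$ be the simplicial complex of all sets of pairs that contain no $(\ell+1)$-crossing. Its facets (maximal faces) are the \emph{$\ell$-triangulations}, and $\mathcal T$ denotes the set of them.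

A pair $\{a,b\}$ is \emph{relevant} if $\ell<|b-a|<N-\ell$. An irrelevant pair has at most $\ell-1$ vertices strictly on one side of its chord. Mutually crossing pairs have distinct vertices, so an irrelevant pair lies in no $(\ell+1)$-crossing and belongs to every $\ell$-triangulation. For $\ell=1$ the $\ell$-triangulations are the triangulations together with the sides of the polygon. For $n=1$ the relevant pairs are the $\ell+1$ diameters, which cross mutually, and an $\ell$-triangulation omits exactly one of them. This matches Examples~\ref{ex:n1} and~\ref{ex:l1}.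

For integers $r,s,p\ge0$ put
\[
M(r,s)=\prod_{a,b=1}^r\frac{a+b-1+s}{a+b-1},\qquad \mathrm{Cat}(r,p)=\prod_{1\le a\le b\le r}\frac{a+b+2p}{a+b}.
\]

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(i)] There is a bijection $\mathcal A\to\mathcal T$ carrying $\mathrm{row}$ to rotation by one step. In particular $\mathrm{row}^N=1$.
\item[(ii)] $\mathrm{Cat}_\ell(q)$ is a polynomial. Let $d\mid N$. The number of fixed points of $\mathrm{row}^{N/d}$ equals
\[
\begin{cases}
M(r,s)^{d/2} & \text{if $d$ is even, } n+1=dr,\ 2\ell=ds,\\[2pt]
M(r,s)^{(d-1)/2}\,\mathrm{Cat}(r-1,\tfrac s2) & \text{if $d$ is odd, } n+1=dr,\ 2\ell=ds,\\[2pt]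
M(r,s)^{(d-1)/2}\,\mathrm{Cat}(r,\tfrac{s-1}2) & \text{if $d$ is odd, } n=dr,\ 2\ell+1=ds,\\[2pt]
0&\text{otherwise,}
\end{cases}
\]
where $r,s$ are integers, and this number equals $\mathrm{Cat}_\ell(\omega')$ for every primitive $d$-th root of unity $\omega'$.
\end{enumerate}
\end{theorem}

For $d=1$ the second and third lines both give $\mathrm{Cat}(n,\ell)$; for $d>1$ they exclude each other, since $d$ cannot divide both $n$ and $n+1$.

\begin{proof}[Proof of Theorem~\ref{thm:csp} from Theorem~\ref{thm:main}]
Let $\omega$ be a primitive $N$-th root of unity and $k\in\mathbb Z$. Then $\omega^k$ is a primitive $d$-th root of unity for $d=N/\gcd(N,k)$. Since $\mathrm{row}^N=1$, the maps $\mathrm{row}^k$ and $\mathrm{row}^{N/d}$ generate the same group and have the same fixed points. Their number is $\mathrm{Cat}_\ell(\omega^k)$ by part (ii).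
\end{proof}

Part (i) is proved in Sections~\ref{sec:promotion} and~\ref{sec:words}: rowmotion is conjugate to a promotion operator on flagged tableaux of staircase shape, Edelman--Greene insertion turns these tableaux into factorized reduced words of the longest permutation, and such words are the complements of $\ell$-triangulations. For part (ii) we need the number of $\ell$-triangulations invariant under a rotation of order $d$. Section~\ref{sec:trace} realizes the rotation as an automorphism of the ring of symplectic invariants of $N$ vectors and writes its graded trace as an integral. Section~\ref{sec:asymptotics} finds the leading term of this integral at $t=1$, and Section~\ref{sec:count} shows that the same leading term counts the invariant $\ell$-triangulations. Section~\ref{sec:roots} evaluates $\mathrm{Cat}_\ell$ at roots of unity.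

\section{From rowmotion to promotion of flagged tableaux}\label{sec:promotion}

\subsection{Changing the order of the toggles}

Put $G(r,j)=n-\sigma(r,\ell+1-j)$. This identifies $\mathcal A$ with the set $\mathcal G$ of integer arrays $(G(r,j))_{1\le r\le n,\,1\le j\le\ell}$ such that
\[
G(r,j)\le G(r,j+1),\qquad G(r+1,j)\le G(r,j),\qquad 0\le G(r,j)\le n+1-r .
\]
With the conventions $G(r,0)=0$, $G(r,\ell+1)=n+1-r$, $G(n+1,j)=0$, $G(0,j)=\infty$, the toggle at position $(r,j)$ is
\[
G(r,j)\longmapsto\min\big(G(r,j+1),G(r-1,j)\big)+\max\big(G(r,j-1),G(r+1,j)\big)-G(r,j).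
\]
In $\mathrm{row}$, the position $(r,j)$ is toggled after $(r+1,j)$, $(r,j-1)$ and before $(r-1,j)$, $(r,j+1)$. Below, $G(r,j)$ will be the number of entries at most $r+j-1$ in row $r$ of a tableau. The toggles with a fixed value of $r+j=a+1$ then change only entries $a$ and $a+1$, so the order adapted to tableaux is the order of increasing $r+j$. Let $\partial$ be the composition of all toggles in this order; positions with equal $r+j$ are not adjacent, so their toggles commute. In $\partial$, the position $(r,j)$ is toggled after $(r-1,j)$, $(r,j-1)$ and before $(r+1,j)$, $(r,j+1)$. Hence $G'=\partial G$ is determined, by induction on $r+j$, by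
\begin{equation}\label{eq:partial}
G'(r,j)+G(r,j)=\min\big(G(r,j+1),G'(r-1,j)\big)+\max\big(G'(r,j-1),G(r+1,j)\big).
\end{equation}
The two orders differ only in whether row $r$ precedes or follows row $r+1$. This difference disappears if each row is read on its own clock.

\begin{lemma}\label{lem:conj}
There is a bijection $\theta:\mathcal G\to\mathcal G$ with $\theta\circ\mathrm{row}=\partial\circ\theta$.
\end{lemma}

\begin{proof}
For $G\in\mathcal G$ and $t\in\mathbb Z$ let $\Phi_t=\mathrm{row}^tG$. The order of the toggles in $\mathrm{row}$ gives
\[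
\Phi_{t+1}(r,j)+\Phi_t(r,j)=\min\big(\Phi_t(r,j+1),\Phi_t(r-1,j)\big)+\max\big(\Phi_{t+1}(r,j-1),\Phi_{t+1}(r+1,j)\big).
\]
Set $\Psi_t(r,j)=\Phi_{t+r}(r,j)$. Replacing $t$ by $t+r$ in the last equation, we have $\Phi_{t+r}(r-1,j)=\Psi_{t+1}(r-1,j)$ and $\Phi_{t+r+1}(r+1,j)=\Psi_t(r+1,j)$, so the equation becomes \eqref{eq:partial} with $G=\Psi_t$, $G'=\Psi_{t+1}$.

The array $\Psi_t$ lies in $\mathcal G$. The conditions within one row hold because row $r$ of $\Psi_t$ is row $r$ of $\Phi_{t+r}$. The condition between rows is $\Phi_{t'+1}(r+1,j)\le\Phi_{t'}(r,j)$ for $t'=t+r$. It holds because during the step from $\Phi_{t'}$ to $\Phi_{t'+1}$ there is a moment, after $(r+1,j)$ and before $(r,j)$ is toggled, at which the array is in $\mathcal G$ and has these two entries.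

So $\Psi_{t+1}=\partial\Psi_t$, and $\theta:G\mapsto\Psi_0$ satisfies $\theta\circ\mathrm{row}=\partial\circ\theta$. Since $\partial$ is invertible, $\Psi_0$ determines every $\Psi_t$, and $G(r,j)=\Psi_{-r}(r,j)$. Hence $\theta$ is injective, and it is bijective because $\mathcal G$ is finite.
\end{proof}

\subsection{Flagged tableaux and slides}

A \emph{semistandard tableau} is a filling of the cells $(r,c)$ (row $r$, column $c$, rows numbered from the top) of a partition shape by positive integers, weakly increasing along rows and strictly increasing down columns. Let $\mathrm{sc}=(n,n-1,\dots,1)$ be the staircase, with $L=\binom{n+1}2$ cells. A \emph{flagged tableau} is a semistandard tableau of shape $\mathrm{sc}$ whose entries in row $r$ are at most $\ell+r$; the set of them is $\mathrm{FT}$.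

A filling with weakly increasing rows is determined by its counting function $g(r,a)$, the number of entries $\le a$ in row $r$, which is weakly increasing in $a$. The columns are strict if and only if $g(r+1,a+1)\le g(r,a)$ for all $r,a$. In a flagged tableau the entries of row $r$ lie in $[r,r+\ell]$, so
\[
g(r,a)=0\ \ (a<r),\qquad g(r,a)=n+1-r\ \ (a\ge r+\ell),
\]
and the free values are $G(r,j)=g(r,r+j-1)$ for $1\le j\le\ell$. The two conditions on $g$ become the defining inequalities of $\mathcal G$. This identifies $\mathcal G$ with $\mathrm{FT}$, and we regard $\partial$ as a permutation of $\mathrm{FT}$. The bound $\epsilon(i,j)=i-1$ is what makes row $r$ have length $n+1-r$, that is, what makes the shape a staircase.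

Let $T\in\mathrm{FT}$ have $k$ entries equal to $1$; they are in the cells $(1,1),\dots,(1,k)$. Delete them and \emph{slide} into $(1,k),(1,k-1),\dots,(1,1)$ successively. In a slide the empty cell, called the hole, is exchanged repeatedly with the smaller of its right and lower neighbors (the lower one in case of a tie) until it has neither; then its cell is \emph{vacated}. This is the jeu de taquin slide, which keeps the entries weakly increasing along rows and strictly increasing down columns at every moment. Call the result $T^-$.

\begin{example}\label{ex:run1}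
Our running example has $n=3$, $\ell=2$, $N=8$. Let
\[
T=\begin{array}{ccc}1&1&3\\2&3&\\4&&\end{array},\qquad
T^-=\begin{array}{ccc}2&3&3\\4&\cdot&\\ \cdot&&\end{array},\qquad
\partial T=\begin{array}{ccc}1&2&2\\3&4&\\5&&\end{array}.
\]
The hole at $(1,2)$ meets a tie, moves down and vacates $(2,2)$; the hole at $(1,1)$ moves down twice and vacates $(3,1)$. The array of $T$ has rows $(2,2),(1,2),(0,1)$, and \eqref{eq:partial} turns it into $(1,3),(0,1),(0,0)$, which is the array of the third tableau. That tableau also arises from $T^-$ by subtracting $1$ and writing the largest allowed entries $4$ and $5$ into the vacated cells.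
\end{example}

The next lemma says that this description of $\partial$ holds in general. Let $g'(r,a)$ be the number of entries $\le a+1$ in row $r$ of $T^-$, so that $g'(r,0)=0$, and put $g'(0,a)=\infty$, $g(n+1,a)=0$.

\begin{lemma}\label{lem:slides}
\begin{enumerate}
\item[(a)] For $a\ge1$ and $1\le r\le n$,
\[
g'(r,a)+g(r,a)=\min\big(g(r,a+1),g'(r-1,a-1)\big)+\max\big(g'(r,a-1),g(r+1,a+1)\big).
\]
\item[(b)] In each row at most one cell is vacated, and it is the last cell of that row of $\mathrm{sc}$. The tableau $\partial T$ is obtained from $T^-$ by subtracting $1$ from all entries and putting $\ell+r$ into the vacated cell of row $r$, for each row $r$ that has one.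
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The slides are carried out one hole at a time, whereas the formula proceeds one value at a time. The two views are compatible for the following reason. After a hole is exchanged with an entry $b$, its new neighbors are at least $b$. So each hole is exchanged first with $2$'s, then with $3$'s, and so on, and its course through the entries $\le b$ depends only on the positions of these entries. Fix $a\ge1$, put $b=a+1$, and let
\[
\lambda_r=g(r,a),\qquad \kappa_r=g(r,a+1),\qquad \mu_r=g'(r,a-1).
\]
Thus $\lambda$ and $\kappa$ are the shapes filled by the entries $\le a$ and $\le b$ in $T$, and $\mu$ is the shape filled by the entries $\le a$ in $T^-$. We prove by induction on $a$: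

\smallskip
\noindent $(S_a)$ \emph{$\lambda_{r+1}\le\mu_r\le\lambda_r$ for all $r$, so that $\lambda/\mu$ has at most one cell in each column; and the $h$-th hole, when it has finished its exchanges with entries $\le a$, is at the $h$-th cell of $\lambda/\mu$ from the right.}
\smallskip

For $a=1$ we have $\mu=\emptyset$ and $\lambda=(k)$, and $(S_1)$ is the order of the slides. Assume $(S_a)$, and call the cells of $\lambda/\mu$ \emph{hole cells}. Column strictness of $T$ gives $\kappa_{r+1}\le\lambda_r\le\kappa_r$. With $\mu_0=\infty$,
\[
u_r:=\max(\kappa_{r+1},\mu_r)\ \le\ \lambda_r\ \le\ v_r:=\min(\kappa_r,\mu_{r-1}),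
\]
and row $r$ of $\kappa/\mu$ consists of four intervals of columns:
\begin{itemize}
\item $(\mu_r,u_r]$: hole cells with an entry $b$ of $T$ directly below, since $\lambda_{r+1}\le\mu_r<c\le\kappa_{r+1}$; call them \emph{forced};
\item $(u_r,\lambda_r]$: hole cells with no cell of $\kappa$ below; call them \emph{free};
\item $(\lambda_r,v_r]$: entries $b$ with no hole cell above;
\item $(v_r,\kappa_r]$: entries $b$ below the forced hole cells of row $r-1$.
\end{itemize}
Put $s_r=v_r-\lambda_r$. The hole cells are processed from right to left, and those of higher rows lie further right. Entries move only up or left, so a cell outside $\kappa$ never holds an entry $\le b$; and a cell at which a hole has finished its exchanges with $b$'s afterwards holds an entry $>b$ or is vacated. We claim, by induction along the order of processing, that among the $b$'s a forced hole at $(r,c)$ moves down one step and stops, and a free hole at $(r,c)$ moves right $s_r$ steps and stops.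

\emph{Forced hole.} The $b$ in $(r+1,c)$ could have been moved only by a hole cell of row $r+1$, and these lie further left and are not yet processed. So it is still there. The right neighbor of the hole, if any, is at least $b$, so the hole moves down to $(r+1,c)$. If $c+1\le\kappa_{r+1}$, then $(r,c+1)$ is a forced hole cell, already processed, and $(r+1,c+1)$ holds no entry $\le b$; otherwise $(r+1,c+1)\notin\kappa$. Also $(r+2,c)\notin\kappa$, since $\kappa_{r+2}\le\lambda_{r+1}\le\mu_r<c$. So the hole meets no further $b$.

\emph{Free hole.} When the free hole at $(r,c)$ is processed, the cells $(r,c+1),\dots,(r,c+s_r)$ hold $b$'s, and the cells of row $r$ further right hold no entry $\le b$. For $c=\lambda_r$ this is true because the forced holes of row $r-1$ have removed the $b$'s from the columns $(v_r,\kappa_r]$, and each free hole of row $r$ shifts the block of $b$'s to the left by one, which gives the statement for $c-1$. No cell of $\kappa$ lies below $(r,c),\dots,(r,v_r)$, since $c>\kappa_{r+1}$. So the hole moves right exactly $s_r$ steps.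

After all slides, the entries $\le b$ of row $r$ fill the columns $\le u_r+s_r$. Hence $g'(r,a)=u_r+v_r-\lambda_r$, which is (a). The holes finish their exchanges with $b$'s in row $r$ at the columns $(u_r+s_r,v_r]$ (free holes of row $r$) and $(v_r,\kappa_r]$ (forced holes of row $r-1$). We have $\kappa_{r+1}\le u_r+s_r\le\kappa_r$. Forced holes keep their columns, and the free holes of row $r$ stay in the columns $(u_r,\mu_{r-1}]$, between the forced holes of rows $r$ and $r-1$, so the right-to-left order is preserved. This is $(S_{a+1})$.

(b) Let $G$ be the array of $T$. For $r\le a\le r+\ell-1$ and $j=a-r+1$, formula (a) is \eqref{eq:partial} with $G'(r,j)=g'(r,r+j-1)$; the boundary value $g'(r,r-1)=0$ is correct because $T^-$ is semistandard with entries $\ge2$. So $g'(r,a)=(\partial G)(r,j)$ in this range. For $a\ge r+\ell$ we show $g'(r,a)\ge n-r$ by induction on $r$. Here $g(r,a)=g(r,a+1)=n+1-r$, $g(r+1,a+1)=n-r$, and $g'(r-1,a-1)\ge n+1-r$ by induction, so (a) reads $g'(r,a)=\max(g'(r,a-1),n-r)$. Consequently $g'(r,a)$ is constant for $a\ge r+\ell$, with value $n-r$ or $n+1-r$. Thus at most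 the last cell of row $r$ is vacated, and after subtracting $1$ all entries of row $r$ of $T^-$ are at most $r+\ell$. The tableau described in (b) therefore has the counting function $g'(r,a)$ for $a\le r+\ell-1$, and its other entries in row $r$ equal $r+\ell$. The same holds for $\partial T$.
\end{proof}

To use facts about reduced words we pass to standard tableaux. The \emph{standardization} $\mathrm{std}(T)$ replaces the entries of $T$ by the labels $1,2,\dots$ in increasing order, equal entries being labeled from left to right. The \emph{promotion} of a standard tableau with $L$ cells is obtained as follows: delete $1$, slide into $(1,1)$, subtract $1$ from all labels, and put $L$ into the vacated cell.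

\begin{lemma}\label{lem:std}
Let $T\in\mathrm{FT}$ have $k$ entries $1$. After $k$ promotions of $\mathrm{std}(T)$, the labels $1,\dots,L-k$ form $\mathrm{std}(T^-)$, and the labels $L-k+1,\dots,L$ are in the vacated cells.
\end{lemma}

\begin{proof}
By the proof of Lemma~\ref{lem:slides}, an entry $b$ either moves up in its column, or belongs to a block of consecutive $b$'s of a row that moves left by one into a column containing no $b$. So equal entries stay in distinct columns and keep their left-to-right order. In a tie the lower entry is further left and has the smaller label. Hence the slides of $T$ and the slides of $\mathrm{std}(T)$, with the labels $1,\dots,k$ deleted, move the same cells. Before the $i$-th promotion ($1\le i\le k$) the first row begins with the labels $1,\dots,k+1-i$, and the labels in row $2$ are larger. So the hole first moves along the row to $(1,k+1-i)$ and then follows the $i$-th slide of $T$: the labels inserted by earlier promotions exceed all others and are never preferred to them, and the slide of $T$ ends in the last cell of a row of $\mathrm{sc}$, which has no right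 or lower neighbor.
\end{proof}

\section{From flagged tableaux to $\ell$-triangulations}\label{sec:words}

Let $s_x=(x\ \ x+1)$, $x\in[n]$, be the simple transpositions of $S_{n+1}$. A word $y_1\cdots y_k$ in the letters $[n]$ is a \emph{reduced word} of $w$ if $w=s_{y_1}\cdots s_{y_k}$ and no shorter product of simple transpositions equals $w$. The longest element $w_0$, $w_0(y)=n+2-y$, has reduced words of length $L$. Put $x^*=n+1-x$. Then $w_0s_xw_0=s_{x^*}$, so the following operations preserve the set of reduced words of $w_0$: replacing every letter $x$ by $x^*$; replacing $y_1y_2\cdots y_L$ by $y_2\cdots y_Ly_1^*$; and exchanging two adjacent letters that differ by at least $2$ (a \emph{commutation}).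

\subsection{Edelman--Greene insertion}

To insert a number $y$ into a row: if no entry is greater than $y$, append $y$. Otherwise let $z$ be the smallest entry greater than $y$. If $z=y+1$ and $y$ is in the row, leave the row unchanged and insert $y+1$ into the next row (the \emph{special rule}); else replace $z$ by $y$ and insert $z$ into the next row. For a word $\mathbf y$, the tableau $P(\mathbf y)$ is obtained by inserting the letters successively into the first row, starting from the empty tableau. Each letter creates one new cell, and the standard tableau $Q(\mathbf y)$ has the label $i$ in the cell created by $y_i$. ``Time $p$'' is the moment after the insertion of $y_p$. We use the following facts from \cite{EG}; see also \cite[\S4]{AHRV}.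
\begin{itemize}
\item[(E1)] For a reduced word, all intermediate tableaux $P$ are strictly increasing in rows and columns. The map $\mathbf y\mapsto Q(\mathbf y)$ is a bijection from the reduced words of $w_0$ to the standard tableaux of shape $\mathrm{sc}$, and for these words $P(\mathbf y)$ has the entry $i+j-1$ in cell $(i,j)$.
\item[(E2)] $y_i<y_{i+1}$ if and only if, in $Q(\mathbf y)$, the label $i+1$ is weakly above and strictly to the right of the label $i$.
\item[(E3)] For a reduced word $\mathbf y$ of $w_0$, the tableau $Q(y_2\cdots y_Ly_1^*)$ is the promotion of $Q(\mathbf y)$.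
\end{itemize}
All entries of $P$ are at most $n$, since every number that is inserted is a letter or equals an entry already present. The flag condition bounds the rows in which late cells are created; the next lemma translates this into a bound on late letters.

\begin{lemma}\label{lem:flag}
Let $\mathbf y$ be a reduced word of $w_0$, $0\le p\le L$, $0\le r\le n$. The letters $y_{p+1},\dots,y_L$ are all $\le n-r$ if and only if the labels $p+1,\dots,L$ of $Q(\mathbf y)$ all lie in rows $>r$. In that case, for every $i\le r$, row $i$ of $P$ is $(i,i+1,\dots,n)$ at all times $\ge p$.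
\end{lemma}

\begin{proof}
We use twice that a row $i$ of length $n+1-i$ equals $(i,\dots,n)$, because its entries are distinct and lie in $[i,n]$ by (E1), and that a number $z\in[i,n-1]$ inserted into this row triggers the special rule and passes $z+1$ to the next row.

Suppose the letters of the suffix $y_{p+1}\cdots y_L$ are $\le n-r$. We show by induction on $i\le r$ that row $i$ is $(i,\dots,n)$ from time $p$ on and that each letter $y$ of the suffix passes $y+i$ to row $i+1$. By induction $y$ enters row $i$ as $y+i-1\le n-1$. The maximum of row $i$ can increase only by appending, and numbers appended after time $p$ are at most $n-1$. The final maximum is $n$. Hence the maximum is $n$ at all times $\ge p$, nothing is appended, and row $i$ has its final length $n+1-i$ from time $p$ on. The two remarks above finish the induction, and no cell is created in a row $\le r$ after time $p$.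

Conversely, suppose the labels $p+1,\dots,L$ lie in rows $>r$. Then each row $i\le r$ has its full length from time $p$ on and equals $(i,\dots,n)$. A letter $y$ of the suffix is not appended to such a row, so it does not enter it as $n$. By induction on $i$ it enters row $i$ as $y+i-1\le n-1$ and passes on as $y+i$. For $i=r$ this gives $y\le n-r$.
\end{proof}

A \emph{flagged factorization} is a sequence $U_1,\dots,U_{n+\ell}$ of subsets of $[n]$ with $U_{\ell+i}\subseteq[n+1-i]$ for $1\le i\le n$, such that the word $U_1U_2\cdots U_{n+\ell}$, with each $U_a$ written in increasing order, is a reduced word of $w_0$. Its \emph{tableau} has the entry $a$ in each cell created by a letter of $U_a$.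

\begin{lemma}\label{lem:EG}
The map from a flagged factorization to its tableau is a bijection onto $\mathrm{FT}$, and the standardization of the tableau is $Q(U_1\cdots U_{n+\ell})$.
\end{lemma}

\begin{proof}
First ignore the flags. Given a factorization of a reduced word of $w_0$ into $n+\ell$ increasing factors, the filling is weakly increasing in rows and columns because $Q$ is standard. By (E2) the cells created by one factor move strictly to the right, so the filling is semistandard with standardization $Q$. Conversely, let $T$ be semistandard of shape $\mathrm{sc}$ with entries $\le n+\ell$, and let $\mathbf y$ be the word with $Q(\mathbf y)=\mathrm{std}(T)$ given by (E1). Cut $\mathbf y$ into factors whose lengths are the multiplicities of the entries of $T$. Equal entries of $T$, read from left to right, move weakly up, so the factors are increasing by (E2). These constructions are inverse to each other.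

The flag conditions on the $U_a$ say that for $0\le r<n$ all letters in the factors of index $>\ell+r$ are $\le n-r$. By Lemma~\ref{lem:flag} this means that for $0\le r<n$ the entries $>\ell+r$ lie in rows $>r$, that is, the entries of row $r$ are $\le\ell+r$ for $r<n$. For $r=n$ this bound holds anyway.
\end{proof}

\subsection{Complements of $\ell$-triangulations}

A letter $x$ in the factor $U_a$ is allowed if $1\le x\le n$ and $x\le n+1-(a-\ell)$. With $b=a+\ell+x$ these conditions read $\ell<b-a<N-\ell$ and $b\le N$. So $(a,x)\mapsto\{a,a+\ell+x\}$ is a bijection from the allowed positions onto the relevant pairs; we call $x=b-a-\ell$ the \emph{letter} of the relevant pair $a<b$. A sequence $(U_a)$ is encoded by the set of pairs $C=\{\{a,a+\ell+x\}:x\in U_a\}$, and $U_1\cdots U_{n+\ell}$ is the word of letters of $C$ in the lexicographic order of $(a,b)$.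

\begin{example}\label{ex:run2}
Inserting the word $2\,3\,1\,2\,3\,1$ creates the cells $(1,1),(1,2),(2,1),(2,2),(1,3),(3,1)$ in this order. So the tableau $T$ of Example~\ref{ex:run1} belongs to the factorization $\{2,3\},\{1\},\{2,3\},\{1\},\emptyset$, and $C=\{15,16,25,37,38,47\}$, where $ab$ stands for $\{a,b\}$. The remaining relevant pairs of the octagon are $14,48,58$ and $26,27,36$. No two pairs in the same triple cross, so these six pairs contain no $3$-crossing; see Figure~\ref{fig:octagon}. Rotation by $v\mapsto v-1$ turns $C$ into $\{14,26,27,36,48,58\}$, with factorization $\{1\},\{2,3\},\{1\},\{2\},\{1\}$. The word $1\,2\,3\,1\,2\,1$ creates $(1,1),(1,2),(1,3),(2,1),(2,2),(3,1)$, so the tableau is $\partial T$.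
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \i in {1,...,8} {\coordinate (v\i) at ({157.5-45*\i}:2); \node at ({157.5-45*\i}:2.3) {$\i$};}
\draw[gray] (v1)--(v2)--(v3)--(v4)--(v5)--(v6)--(v7)--(v8)--cycle;
\foreach \x/\y in {1/4,4/8,5/8,2/6,2/7,3/6} \draw[very thick] (v\x)--(v\y);
\foreach \x/\y in {1/5,1/6,2/5,3/7,3/8,4/7} \draw[dashed] (v\x)--(v\y);
\end{tikzpicture}
\caption{A $2$-triangulation of the octagon ($n=3$, $\ell=2$). Its six relevant pairs are solid, and the six pairs of its complement are dashed. Pairs of vertices at cyclic distance $2$, which belong to every $2$-triangulation, are not drawn.}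
\label{fig:octagon}
\end{figure}

To see that the example is typical we use a theorem of Knutson and Miller. Let $w\in S_K$ and consider the cells $(i,j)$ of the $K\times K$ square. Put $r_w(i,j)=\#\{i'\le i:w(i')\le j\}$. An \emph{antidiagonal} of size $k+1$ is a set of cells $(i_0,j_0),\dots,(i_k,j_k)$ with $i_0<\dots<i_k$ and $j_0>\dots>j_k$; it is \emph{defining} if, for some $(i,j)$, it has size $r_w(i,j)+1$ and lies in the upper left $i\times j$ rectangle. A set of cells is a \emph{reduced pipe dream} of $w$ if the word formed by the letters $i+j-1$ of its cells, read along the rows from right to left, top row first, is a reduced word of $w$. By \cite[Theorem B]{KM}, the maximal sets of cells containing no defining antidiagonal are exactly the complements of the reduced pipe dreams of $w$. We apply this to an involution $w$, so the conventions that distinguish $w$ from $w^{-1}$ play no role. For the following lemma compare Stump, Serrano--Stump and Pilaud--Pocchiola.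

\begin{lemma}\label{lem:pipe}
A set $C$ of relevant pairs encodes a flagged factorization if and only if $C$ is the complement of an $\ell$-triangulation. In particular every $\ell$-triangulation has $\binom N2-L=\ell(N+n)$ elements.
\end{lemma}

\begin{proof}
Let $K=n+1+\ell$ and let $w\in S_K$ fix $1,\dots,\ell$ and send $\ell+y$ to $\ell+w_0(y)$. If $\min(i,j)\le\ell$, then $r_w(i,j)=\min(i,j)$ and the rectangle contains no antidiagonal of size $r_w(i,j)+1$. If $i,j>\ell$, then $r_w(i,j)$ is $\ell$ plus the number of $y$ with $n+2+\ell-j\le y\le i-\ell$, that is, $r_w(i,j)=\ell+\max(0,i+j-N)$.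

Call an antidiagonal of size $\ell+1$ \emph{basic} if $i_\ell+j_0\le N$. A basic antidiagonal is defining: take $(i,j)=(i_\ell,j_0)$, where both coordinates exceed $\ell$. Conversely, every defining antidiagonal contains a basic one. For $i+j\le N$ it is itself basic. For $i+j=N+e$ with $e>0$ it has cells indexed by $0,\dots,\ell+e$ with $i_{\ell+e}\le i$ and $j_0\le j$, so $i_\ell+j_0\le i-e+j=N$ and its first $\ell+1$ cells form a basic antidiagonal. Hence a set of cells avoids the defining antidiagonals if and only if it avoids the basic ones.

Associate with the cell $(i,j)$ the numbers $a=i$, $b=N+1-j$. Every relevant pair $a<b$ comes from a cell, as $a\le n+\ell$ and $N+1-b\le n+\ell$. The inequalities defining a basic antidiagonal become $a_0<\dots<a_\ell<b_0<\dots<b_\ell$, so the basic antidiagonals are the $(\ell+1)$-crossings, all of whose pairs are relevant. Cells that do not come from relevant pairs lie in every maximal set of cells, just as irrelevant pairs lie in every $\ell$-triangulation. So the reduced pipe dreams of $w$ are exactly the complements of the $\ell$-triangulations.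

For a relevant pair with letter $x$ we have $i+j-1=N-(b-a)=\ell+x^*$, and the reading order of the cells is the lexicographic order of $(a,b)$. A word in the letters $\ell+x^*$ is reduced for $w$ if and only if the word in the letters $x^*$ is reduced for $w_0$, if and only if the word in the letters $x$ is. The latter word is $U_1\cdots U_{n+\ell}$. Finally $\binom N2-\binom{n+1}2=\ell(2n+2\ell+1)=\ell(N+n)$.
\end{proof}

\subsection{Promotion is rotation}

Fact (E3) moves the first letter of a word to the very end, while the rotation of the polygon moves it into a factor in the middle of the word. The two words differ by commutations, and commutations change the tableau $Q$ in general. The point of the next proof is that, thanks to Lemma~\ref{lem:flag}, these particular commutations do not change the cell created by any letter.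

\begin{lemma}\label{lem:rot}
Let $\varrho$ be the rotation $v\mapsto v-1$ of the $N$-gon. If $T\in\mathrm{FT}$ corresponds to the set of pairs $C$, then $\partial T$ corresponds to $\varrho C$.
\end{lemma}

\begin{proof}
Let $(U_a)$ be the factorization of $C$, $U_1=\{x_1<\dots<x_k\}$, and put $U_{n+\ell+1}=\emptyset$. A pair $a<b$ with $a\ge2$ keeps its letter under $\varrho$ and moves to the factor $a-1$. The pair $\{1,1+\ell+x\}$ goes to $\{\ell+x,N\}$, which has the letter $N-2\ell-x=x^*$ and lies in the factor $\ell+x$. So the factorization of $\varrho C$ is $U'_a=U_{a+1}$, except that $U'_{\ell+x_i}=U_{\ell+x_i+1}\cup\{x_i^*\}$. Here $x_i^*$ is the largest element, since $U_{\ell+x_i+1}\subseteq[x_i^*-1]$.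

Let $W_0=U_2\cdots U_{n+\ell}\,x_1^*\cdots x_k^*$. It is a reduced word of $w_0$, and by (E3) and Lemmas~\ref{lem:std} and~\ref{lem:EG}, the letters of $U_a$ ($a\ge2$) create in $W_0$ the cells of $T^-$ with entry $a$, and the last $k$ letters create the vacated cells. Define $W_i$ from $W_{i-1}$ by moving $x_i^*$ to the left until it stands at the end of $U_{\ell+x_i+1}$; then $W_k$ is the word of $\varrho C$. Fix $i$ and put $r=x_i$. The letters $x_1^*,\dots,x_{i-1}^*$ have been moved further left, so
\[
W_{i-1}=V\,Y\,x_i^*\,X,\qquad W_i=V\,x_i^*\,Y\,X,\qquad Y=U_{\ell+r+2}\cdots U_{n+\ell},\quad X=x_{i+1}^*\cdots x_k^*,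
\]
for some word $V$. The letters of $Y$ are $\le n-1-r=x_i^*-2$, so $W_i$ arises from $W_{i-1}$ by commutations and is reduced for $w_0$. We claim that each letter creates the same cell in $W_{i-1}$ as in $W_i$, and that $x_i^*$ creates the last cell of row $r$.

Apply Lemma~\ref{lem:flag} to $W_i$. The letters of $x_i^*YX$ are $\le n-(r-1)$, those of $YX$ are $\le n-r$, and $x_i^*=n+1-r$. Therefore each row $j<r$ of $P(V)$ is $(j,\dots,n)$; the letter $x_i^*$ creates a cell in row $r$; and row $r$ of $P(Vx_i^*)$ is $(r,\dots,n)$. The letter $x_i^*$ passes the rows $j<r$ by the special rule, enters row $r$ as $x_i^*+r-1=n$ and is appended, so row $r$ of $P(V)$ is $(r,\dots,n-1)$. A letter $y\le n-1-r$ of $Y$ passes the rows $j<r$ by the special rule and enters row $r$ as $y+r-1$. Both $y+r-1$ and $y+r\le n-1$ are in row $r$, whether that row is $(r,\dots,n-1)$ or $(r,\dots,n)$. So $y$ leaves the rows $\le r$ unchanged and enters row $r+1$ as $y+r$, in both words. The rows $>r$ of $P(V)$ and $P(Vx_i^*)$ agree, so the letters of $Y$ create the same cells in both words. In $W_{i-1}$ the letter $x_i^*$ then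 finds the rows $\le r$ as in $P(V)$ and is appended to row $r$ as $n$. Now $P(VYx_i^*)=P(Vx_i^*Y)$, and $X$ creates the same cells in both words. This proves the claim.

Hence the tableau of $\varrho C$ is $T^-$ with all entries decreased by $1$ and with the entry $\ell+x_i$ in the vacated cell of row $x_i$, for $1\le i\le k$. By Lemma~\ref{lem:slides}(b) it is $\partial T$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
Send $\sigma\in\mathcal A$ to its array $G$, apply $\theta$, pass to the flagged tableau, to its flagged factorization, to the set $C$, and to the complement of $C$. By Lemmas~\ref{lem:conj}, \ref{lem:EG}, \ref{lem:pipe} and~\ref{lem:rot} this is a bijection $\mathcal A\to\mathcal T$ carrying $\mathrm{row}$ to $\varrho$.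
\end{proof}

\subsection{Symplectic characters and the number of $\ell$-triangulations}

For a partition $\lambda$ with at most $k$ parts, let $\mathrm{sp}_\lambda(y_1,\dots,y_k)$ be the character of the irreducible representation of $Sp_{2k}$ with highest weight $\lambda$, evaluated at an element with eigenvalues $y_i^{\pm1}$. It is a Laurent polynomial, its value at $y_1=\dots=y_k=1$ is the dimension, and Weyl's character formula states
\[
\mathrm{sp}_\lambda(y_1,\dots,y_k)=\frac{\det\big(y_i^{l_j}-y_i^{-l_j}\big)_{i,j=1}^k}{\det\big(y_i^{j}-y_i^{-j}\big)_{i,j=1}^k},\qquad l_j=\lambda_{k+1-j}+j .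
\]

\begin{lemma}\label{lem:sp}
For integers $k,p\ge0$,
\[
\prod_{1\le i\le j\le k}\frac{[i+j+2p]_q}{[i+j]_q}=q^{pk(k+1)/2}\,\mathrm{sp}_{(p^k)}(q,q^2,\dots,q^k).
\]
Hence $\mathrm{Cat}_\ell(q)$ is a polynomial, and $\mathrm{sp}_{(p^k)}(1,\dots,1)=\mathrm{Cat}(k,p)$.
\end{lemma}

\begin{proof}
Since $z^i-z^{-i}$ is $z-z^{-1}$ times a monic polynomial of degree $i-1$ in $z+z^{-1}$, the Vandermonde formula gives
\[
\det\big(z_j^{i}-z_j^{-i}\big)=\prod_j(z_j-z_j^{-1})\prod_{i<j}(z_j-z_i)\big(1-z_i^{-1}z_j^{-1}\big).
\]
For $y_i=q^i$ and $\lambda=(p^k)$, the numerator in Weyl's formula is this determinant with $z_j=q^{p+j}$, and the denominator is the one with $z_j=q^j$. The quotient of the factors for $j$ is $q^{-p}[2j+2p]_q/[2j]_q$, and the quotient of the factors for $i<j$ is $q^{p}\cdot q^{-2p}[i+j+2p]_q/[i+j]_q$. This gives the identity. Its left side is thus a Laurent polynomial that is regular at $q=0$, hence a polynomial. Put $q=1$ for the last claim.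
\end{proof}

\begin{proposition}\label{prop:card}
$|\mathcal T|=|\mathcal A|=\mathrm{Cat}(n,\ell)$.
\end{proposition}

\begin{proof}
The map $\sigma\mapsto(\sigma(i,j)+i)$ identifies $\mathcal A$ with the semistandard tableaux with $n$ rows of length $\ell$ whose entries in row $i$ lie in $[2i-1,n+i]$. The upper bounds are equivalent to all entries being at most $2n$, by strictness of the columns. Semistandard tableaux of shape $\lambda$ with entries in $[2n]$ and entries $\ge2i-1$ in row $i$ are the symplectic tableaux of King (1976), whose number is the dimension of the irreducible representation of $Sp_{2n}$ with highest weight $\lambda$. Apply Lemma~\ref{lem:sp} with $\lambda=(\ell^n)$.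
\end{proof}

\subsection{Diameters of centrally symmetric $\ell$-triangulations}

For $N$ even, a \emph{diameter} is a pair with $|b-a|=N/2$. Diameters cross mutually, so a face of $\Delta$ contains at most $\ell$ of them. A centrally symmetric triangulation ($\ell=1$) contains a diameter, because otherwise the center of the regular polygon would lie in the interior of a triangle, and a triangle is not centrally symmetric. The count in Section~\ref{sec:count} needs the analogue for all $\ell$. The lexicographic word of the complement hides the central symmetry, so we read the complement in an order that shows it.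

\begin{lemma}\label{lem:diam}
If $N$ is even, a centrally symmetric $\ell$-triangulation contains exactly $\ell$ diameters.
\end{lemma}

\begin{proof}
Let $\mathcal Z=\{(a,b)\in\mathbb Z^2:\ell<b-a<N-\ell\}$ with the componentwise order, the letter $x(a,b)=b-a-\ell$, and the map $\tau(a,b)=(b,a+N)$. Then $\tau$ is an automorphism of the poset $\mathcal Z$, $z<\tau z$, and $x(\tau z)=x(z)^*$. Reduction modulo $N$ identifies the orbits of $\tau$ with the relevant pairs. Let $\widetilde C\subseteq\mathcal Z$ be the preimage of the complement $C$ of the given $\ell$-triangulation. For a lower set $\Lambda\subseteq\mathcal Z$ whose \emph{slice} $\tau\Lambda\setminus\Lambda$ is finite, list the elements of $\widetilde C$ in the slice along a linear extension and write down their letters. If $a<a'$ and $b>b'$, the letters of $(a,b)$ and $(a',b')$ differ by at least $2$. So the word of the slice is well defined up to commutations.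

For $\Lambda_1=\{a\le0\}$ the slice is $\{a\ge1,\ b\le N\}$, and the lexicographic word is reduced for $w_0$ by Lemma~\ref{lem:pipe}. This property survives when a minimal element $z$ of $\mathcal Z\setminus\Lambda$ is added to $\Lambda$. Indeed $\tau^{-1}z<z$ gives $\tau^{-1}z\in\Lambda$, so $z$ is in the slice and can be listed first. The new slice arises by deleting $z$ and adding $\tau z$, and $\tau z$ can be listed last: an element $z'>\tau z$ of the new slice would satisfy $\tau^{-1}z'\in\Lambda$ and $\tau^{-1}z'>z$, forcing $z\in\Lambda$. If $z\in\widetilde C$, the word changes from $y_1\cdots y_L$ to $y_2\cdots y_Ly_1^*$; otherwise it does not change.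

Let $s_0=N-\ell$ and $\Lambda_2=\{a+b<s_0\}$. If $a\le0$, then $a+b<2a+N-\ell\le s_0$, so $\Lambda_1\subseteq\Lambda_2$, and the difference is finite. Adding minimal elements of the difference one at a time, we find that the word of the slice $\{s_0\le a+b<s_0+N\}$ of $\Lambda_2$ is reduced for $w_0$. This slice meets each orbit of $\tau$ once, as $\tau$ adds $N$ to $a+b$. Write its word as $W_{s_0}W_{s_0+1}\cdots W_{s_0+N-1}$ according to the value of $a+b$. The letters of one block $W_s$ are distinct and of equal parity, so they commute.

By central symmetry $\widetilde C$ is invariant under the translation by $(\frac N2,\frac N2)$ followed by $\tau^{-1}$, which is the map $(a,b)\mapsto(b-\frac N2,a+\frac N2)$. It preserves $a+b$ and sends the letter $x$ to $x^*$. So each block is stable under $x\mapsto x^*$, and the product $v\in S_{n+1}$ of any number of initial blocks commutes with $w_0$. Recall that for a reduced word $y_1\cdots y_L$ of $w_0$ the elements $s_{y_1}\cdots s_{y_{i-1}}s_{y_i}s_{y_{i-1}}\cdots s_{y_1}$, $1\le i\le L$, are all transpositions of $S_{n+1}$, each occurring once. For a letter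 $x$ of the block following $v$, this transposition is $vs_xv^{-1}=(v(x)\ \ v(x+1))$. It has the form $(y\ \ w_0(y))$ if and only if $v(x+1)=w_0v(x)=vw_0(x)$, that is, $x+1=n+2-x$. Since $N$ is even, $n$ is odd, and there are $\frac{n+1}2$ transpositions of this form. So the letter $\frac{n+1}2$ occurs $\frac{n+1}2$ times. It is the letter of the pairs with $b-a=N/2$. Thus $C$ contains $\frac{n+1}2$ of the $\frac N2$ diameters, and the $\ell$-triangulation contains the other $\ell$.
\end{proof}

In Example~\ref{ex:run2} we have $s_0=6$, and the nonempty blocks are $W_6=2$, $W_7=13$, $W_{10}=2$, $W_{11}=13$. The two letters $2$ are the diameters $15$ and $37$, and the $2$-triangulation contains $26$ and $48$.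

\section{The twisted rotation of the Pfaffian ring}\label{sec:trace}

By Theorem~\ref{thm:main}(i) we have to count $\ell$-triangulations invariant under a rotation. The number of fixed points of a permutation is the trace of its permutation matrix, so we look for a vector space with a basis permuted by the rotation and with a second description in which traces can be computed. We use a graded ring with a basis of monomials supported on faces of $\Delta$; the facets are then seen in the leading term of the graded trace.

Let $\mathbb C[x]=\mathbb C[x_{ab}:1\le a<b\le N]$ and regard $(x_{ab})$ as a skew-symmetric matrix. The principal Pfaffian on a set of $2\ell+2$ vertices is the sum, with signs $\pm1$, of the monomials $\prod x_{ab}$ over all perfect matchings of the set. Let $\mathcal I$ be the ideal generated by these Pfaffians and $R=\mathbb C[x]/\mathcal I=\bigoplus_kR_k$. Let $\langle\ ,\ \rangle$ be the symplectic form on $\mathbb C^{2\ell}$. The first and second fundamental theorems of invariant theory for $Sp_{2\ell}$ (Weyl; De Concini--Procesi 1976) state that $x_{ab}\mapsto\langle v_a,v_b\rangle$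 is an isomorphism from $R$ onto the ring of $Sp_{2\ell}$-invariant polynomials in the coordinates of $N$ vectors $v_1,\dots,v_N\in\mathbb C^{2\ell}$. Under it $R_k$ is the space of invariants of degree $2k$; there are no invariants of odd degree.

The plain cyclic substitution $v_a\mapsto v_{a+1}$, $v_N\mapsto v_1$ sends $x_{aN}$ to $\langle v_{a+1},v_1\rangle=-x_{1,a+1}$, and its trace would count invariant monomials with signs. We therefore twist it. Let $\gamma$ be the substitution
\[
v_a\mapsto v_{a+1}\quad(a<N),\qquad v_N\mapsto-v_1 .
\]
It commutes with $Sp_{2\ell}$, and it sends $x_{ab}$ to $x_{a+1,b+1}$ for $b<N$ and $x_{aN}$ to $x_{1,a+1}$. So $\gamma$ permutes the variables by rotating the pairs.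

From now on fix $d\mid N$ and put $m=N/d$, $d'=\lfloor d/2\rfloor$. Let $Sp(2\ell)$ be the compact symplectic group; integrals over compact groups are taken with respect to normalized Haar measure. For $0<t<1$ let
\[
h_d(t)=\int_{Sp(2\ell)}\det\big(1+t^{d/2}h^d\big)^{-m}\,dh .
\]

\begin{lemma}\label{lem:molien}
$\displaystyle\sum_{k\ge0}t^k\,\mathrm{tr}(\gamma^m\,|\,R_k)=h_d(t)$ for $0<t<1$.
\end{lemma}

\begin{proof}
The polynomial ring in the coordinates of $v_1,\dots,v_N$ is the symmetric algebra of $E=\mathbb C^N\otimes(\mathbb C^{2\ell})^*$, where $\gamma$ acts on the first factor and $h$ on the second. For a linear map $\phi$ of $E$ with eigenvalues of modulus $1$, $\sum_jz^j\,\mathrm{tr}(\phi\,|\,\mathrm{Sym}^jE)=\det(1-z\phi)^{-1}$ for $|z|<1$. The groups $Sp(2\ell)$ and $Sp_{2\ell}$ have the same invariants, and averaging over $Sp(2\ell)$ is the projection onto them, which commutes with $\gamma$. So the graded trace is $\int\det(1-t^{1/2}\gamma^m\otimes h)^{-1}dh$; passing to the dual space does not change the eigenvalues of $h$, which come in pairs $e^{\pm i\theta}$. On $\mathbb C^N$ the eigenvalues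 of $\gamma$ are the roots of $z^N=-1$. Since $d\mid N$, those of $\gamma^m$ are the roots of $\zeta^d=-1$, each $m$ times. Finally $\prod_{\zeta^d=-1}(1-\zeta z)=1+z^d$ gives $\prod_{\zeta^d=-1}\det(1-t^{1/2}\zeta h)=\det(1+t^{d/2}h^d)$.
\end{proof}

We recall Weyl's integration formulas for class functions, written in terms of the eigenvalues $e^{i\phi_a}$ of $h\in U(p)$ and $e^{\pm i\theta_a}$ of $h\in Sp(2p)$:
\begin{align}
\int_{U(p)}f\,dh&=\frac1{p!\,(2\pi)^p}\int_{[-\pi,\pi]^p}f\prod_{a<b}|e^{i\phi_a}-e^{i\phi_b}|^2\,d\phi,\label{eq:weylU}\\
\int_{Sp(2p)}f\,dh&=\frac1{p!}\int_{[0,\pi]^p}f\prod_a\tfrac2\pi\sin^2\theta_a\prod_{a<b}(2\cos\theta_a-2\cos\theta_b)^2\,d\theta.\label{eq:weylSp}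
\end{align}

\begin{example}\label{ex:square}
The method is visible for $n=\ell=1$, the square. Here $R=\mathbb C[x]/(x_{12}x_{34}-x_{13}x_{24}+x_{14}x_{23})$, and the monomials not divisible by $x_{13}x_{24}$ form a basis. Let $d=2$. The basis monomials fixed by the half-turn $\gamma^2$ are $(x_{12}x_{34})^i(x_{14}x_{23})^j$ times a power of $x_{13}$ or of $x_{24}$. So
\[
h_2(t)=\frac1{(1-t^2)^2}\Big(1+F\cdot\frac t{1-t}\Big)\sim\frac{F}{4}\,(1-t)^{-3}\qquad(t\to1^-),
\]
where $F=2$ is the number of invariant triangulations. Suppose we did not know $F$. By \eqref{eq:weylSp}, $h_2(t)=\frac2\pi\int_0^\pi\sin^2\theta\,|1+te^{2i\theta}|^{-4}d\theta$. The integrand concentrates at $\theta=\pi/2$, and with $\theta=\frac\pi2+\frac{(1-t)y}2$ we get $h_2(t)\sim\frac2\pi\cdot\frac12(1-t)^{-3}\int_{\mathbb R}(1+y^2)^{-2}dy=\frac12(1-t)^{-3}$. Comparison gives $F=2$. For $d=4$ an invariant triangulation cannot exist, the fixed monomials are the powers of $x_{12}x_{23}x_{34}x_{14}$, and $h_4(t)=(1-t^4)^{-1}$ has a pole of order $1$ only, which is less than the exponent $D_4=\frac32$ defined below.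
\end{example}

\section{The leading term of the integral}\label{sec:asymptotics}

Put
\[
D_d=\begin{cases}\ell(N+n)/d,& d\text{ odd},\\ \ell(N+n+1)/d,& d\text{ even}.\end{cases}
\]
Section~\ref{sec:count} will show that $D_d$ is the number of orbits of pairs in an invariant $\ell$-triangulation. For integers $0\le p\le m$, respectively $p\ge0$ with $2p+1\le m$, let
\[
\alpha_p=\int_{U(p)}|\det(1+h)|^{2(m-p)}\,dh,\qquad \beta_p=\int_{Sp(2p)}\det(1+h)^{m-2p-1}\,dh .
\]

As $t\to1$, the integrand of $h_d$ is large when the eigenvalues of $h$ are near the roots of $\zeta^d=-1$, while the density in \eqref{eq:weylSp} is small when eigenvalues are close to each other. The best compromise distributes the $2\ell$ eigenvalues as evenly as possible among the $d$ roots. The eigenvalues near a non-real root and its conjugate behave like those of a unitary matrix, and the eigenvalues near $-1$, which is a root for odd $d$, like those of a symplectic matrix. This is the origin of the factors $M(r,s)$ and $\mathrm{Cat}$ in Theorem~\ref{thm:main}.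

\begin{proposition}\label{prop:asym}
The limit $\lim_{t\to1^-}(1-t)^{D_d}h_d(t)$ equals
\begin{enumerate}
\item[(a)] $d^{-D_d}\,2^p\,\alpha_p^{d/2}$ if $d$ is even and $d\mid2\ell$, with $p=2\ell/d$;
\item[(b)] $d^{-D_d}\alpha_p^{d'}\beta_{p_0}$ if $d$ is odd and $d\mid2\ell$, with $p=2\ell/d$, $p_0=p/2$;
\item[(c)] $d^{-D_d}\alpha_p^{d'}\beta_{p_0}$ if $d$ is odd and $d\mid2\ell+1$, with $p=(2\ell+1)/d$, $p_0=(p-1)/2$;
\item[(d)] $0$ otherwise.
\end{enumerate}
For $d=1$, both (b) and (c) give $\beta_\ell$.
\end{proposition}

\begin{proof}
Let $u=t^{d/2}$ and $\eta=1-u$, so that $(1-t)/\eta\to2/d$. We assume $u\ge\frac14$. Constants may depend on $n,\ell,d$.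

\emph{Step 1: splitting the domain.} By \eqref{eq:weylSp},
\[
h_d=\frac1{\ell!}\int_{[0,\pi]^\ell}\prod_a\tfrac2\pi\sin^2\theta_a\,|1+ue^{id\theta_a}|^{-2m}\prod_{a<b}(2\cos\theta_a-2\cos\theta_b)^2\,d\theta .
\]
For $1\le c\le d'$ let $\varphi_c=(2c-1)\pi/d$ and $I_c=[\varphi_c-\frac\pi d,\varphi_c+\frac\pi d]$, and for odd $d$ let $I_0=[\pi-\frac\pi d,\pi]$. These intervals tile $[0,\pi]$. Write $\theta=\varphi_c+x$ on $I_c$ ($c\ge1$) and $\theta=\pi-x$ on $I_0$. In both cases $e^{id\theta}=-e^{\pm idx}$ and $|dx/2|\le\pi/2$, where $dx$ is the product $d\cdot x$; so, using $|\sin z|\ge\frac2\pi|z|$ for $|z|\le\frac\pi2$ and $4u\ge1$,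
\begin{equation}\label{eq:lower}
|1+ue^{id\theta}|^2=\eta^2+4u\sin^2(dx/2)\ \ge\ \pi^{-2}(\eta^2+d^2x^2).
\end{equation}
Split the integral according to the number $p_c$ of angles in $I_c$, with $p_0=0$ for even $d$. By symmetry $h_d=\sum E_{(p_c)}$, summed over all \emph{assignments} $(p_c)$ with $\sum_cp_c=\ell$, where $E_{(p_c)}$ is $1/\prod_cp_c!$ times the integral of the same integrand over $\prod_cI_c^{p_c}$.

\emph{Step 2: an upper bound for each assignment.} We have $|2\cos\theta_a-2\cos\theta_b|\le2|x_a-x_b|$ on $I_c$ for $c\ge1$. On $I_0$ this quantity is $4|\sin\frac{x_a+x_b}2\sin\frac{x_a-x_b}2|\le|x_a^2-x_b^2|$, and $\frac2\pi\sin^2\theta\le x^2$. All other factors of the density are bounded. So $E_{(p_c)}\le\mathrm{const}\cdot B_{p_0}\prod_{c\ge1}A_{p_c}$, where, with the weight $\psi(x)=(\eta^2+d^2x^2)^{-m}$,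
\[
A_p=\int_{[-\pi/d,\pi/d]^p}\prod_{a<b}(x_a-x_b)^2\prod_a\psi(x_a)\,dx_a,\qquad
B_p=\int_{[0,\pi/d]^p}\prod_ax_a^2\prod_{a<b}(x_a^2-x_b^2)^2\prod_a\psi(x_a)\,dx_a .
\]
The polynomial factors are $\det(x_a^{i})^2$ and $\det(x_a^{2i+1})^2$ with $0\le i<p$. Andr\'eief's identity $\int\det(f_i(x_a))^2\prod_a\psi(x_a)\,dx_a=p!\det\big(\int f_if_j\psi\big)$ expresses $A_p/p!$ and $B_p/p!$ as Gram determinants, and by Hadamard's inequality the determinant of a positive semidefinite matrix is at most the product of its diagonal entries. These are integrals of $x^{2k}\psi(x)$ with $k=i$ and $k=2i+1$. For $k\le m-1$ the substitution $x=\eta y/d$ shows that such an integral is $O(\eta^{2k+1-2m})$; for $k\ge m$ it is $O(1)$, as $\psi\le(d^2x^2)^{-m}$. With $z_+=\max(z,0)$ we get $A_p=O(\eta^{-e_U(p)})$ and $B_p=O(\eta^{-e_S(p)})$, where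
\[
e_U(p)=\sum_{i=0}^{p-1}(2m-1-2i)_+,\qquad e_S(p)=\sum_{i=0}^{p-1}(2m-3-4i)_+ .
\]
Call $e_S(p_0)+\sum_{c\ge1}e_U(p_c)$ the \emph{exponent} of the assignment. We show that it is at most $D_d$ and determine when equality holds; assignments with smaller exponent contribute $0$ to the limit.

\emph{Step 3: the exponent for even $d$.} Let $\bar p=2\ell/d<m$ be the average of $p_1,\dots,p_{d/2}$, and let $f(z)=2mz-z^2=m^2-(m-z)^2$. For $p\le m$,
\[
e_U(p)=f(p)=f(\bar p)+2(m-\bar p)(p-\bar p)-(p-\bar p)^2,
\]
and for $p\ge m$, $e_U(p)=m^2=f(\bar p)+(m-\bar p)^2<f(\bar p)+2(m-\bar p)(p-\bar p)$. Since $\sum_c(p_c-\bar p)=0$, the exponent is at most $\frac d2f(\bar p)=\ell(2N-2\ell)/d=D_d$, with equality if and only if all $p_c$ equal $\bar p$. This is possible exactly when $d\mid2\ell$.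

\emph{Step 4: the exponent for odd $d$.} Now two different functions are to be maximized under the constraint $\sum p_c=\ell$, and we subtract a common linear function. Write $2\ell=ds+\rho$ with $0\le\rho<d$, and let $\xi=2m-2s-1$. Since $s\le2\ell/d<m$, we have $\xi\ge1$. The increment of $e_U(p)-\xi p$ from $i$ to $i+1$ is $\max(2(s-i),-\xi)$, which is positive, zero, negative for $i<s$, $i=s$, $i>s$. So the maximum is $\sum_{i<s}2(s-i)=s^2+s$, attained exactly for $p\in\{s,s+1\}$. The increment of $e_S(p)-\xi p$ is $\max(2(s-1-2i),-\xi)$, which has the sign of $s-1-2i$. So the maximum is the sum of the numbers $2(s-1),2(s-3),\dots$ that are positive, namely $\lfloor s^2/2\rfloor$, and for even $s$ it is attained only at $p=s/2$. Hence the exponent is at most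
\[
\xi\ell+\frac{d-1}2(s^2+s)+\Big\lfloor\frac{s^2}2\Big\rfloor .
\]
On the other hand $N+n=2N-2\ell-1$ gives $D_d=2m\ell-\ell(2\ell+1)/d$, and so
\[
D_d-\xi\ell=\frac{(ds+\rho)(ds+d-1-\rho)}{2d}=\frac{d-1}2(s^2+s)+\frac{s^2}2+\frac{\rho(d-1-\rho)}{2d}.
\]
Thus the exponent is at most $D_d$, with equality if and only if $s$ is even, $\rho\in\{0,d-1\}$, $p_0=s/2$ and $p_c\in\{s,s+1\}$ for $c\ge1$. Then $\sum_{c\ge1}p_c=\ell-\frac s2=\frac{d-1}2s+\frac\rho2$, so all $p_c$ equal $s$ if $\rho=0$, and all equal $s+1$ if $\rho=d-1$. The case $\rho=0$ is $d\mid2\ell$, and then $s$ is even because $d$ is odd. The case $\rho=d-1$ is $2\ell+1=d(s+1)$, and then $s+1$ is odd. These are the cases (b) and (c).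

This proves (d). In the cases (a)--(c) only the assignment $p_c=p$ ($c\ge1$) with the stated $p_0$ contributes. It satisfies $p<m$, because $N>2\ell+1$ (here $n\ge1$ is used), and $2p_0+1\le m$, because $2p_0\le p$. All terms in $e_U(p)$ and $e_S(p_0)$ are positive, so
\begin{equation}\label{eq:D}
D_d=d'p(2m-p)+p_0(2m-2p_0-1).
\end{equation}

\emph{Step 5: the main term.} Substitute $x=\eta y/d$ in every variable. An interval $I_c$ with $c\ge1$ contributes $\eta^{-2mp}$ from the weight and $(\eta/d)^{p(p-1)+p}$ from the differences and the differentials; the interval $I_0$ contributes $\eta^{-2mp_0}$ and $(\eta/d)^{2p_0+2p_0(p_0-1)+p_0}$. By \eqref{eq:D} the total power of $\eta$ is $\eta^{-D_d}$. By the bounds of Step 2, $\eta^{D_d}$ times the new integrand is at most a constant times the product of $d'$ copies of the integrand of $J_p$ and the integrand of $K_{p_0}$, where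
\[
J_p=\int_{\mathbb R^p}\prod_{a<b}(y_a-y_b)^2\prod_a\frac{dy_a}{(1+y_a^2)^{m}},\qquad K_p=\int_{[0,\infty)^p}\prod_{a<b}(y_a^2-y_b^2)^2\prod_a\frac{y_a^2\,dy_a}{(1+y_a^2)^{m}} .
\]
The degree at infinity in each variable is at most $2(p-1)-2m\le-2$ for $J_p$ and $2+4(p_0-1)-2m\le-2$ for $K_{p_0}$. So both integrals converge and dominated convergence applies. By \eqref{eq:lower}, $\eta^{-2}|1+ue^{id\theta}|^2\to1+y^2$.

To find the limit of the density, let $z_1,\dots,z_{2\ell}$ be all eigenvalues $e^{\pm i\theta_a}$. A conjugate pair gives $|z_i-z_j|=2\sin\theta_a$, and the four differences belonging to $a<b$ multiply to $(2\cos\theta_a-2\cos\theta_b)^2$. So the density is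
\[
(2\pi)^{-\ell}\prod_{i<j}|z_i-z_j|\ \prod_a2\sin\theta_a .
\]
Let $\Omega=\{\zeta:\zeta^d=-1\}$, which consists of the $e^{\pm i\varphi_c}$ and, for odd $d$, of $-1$. In the limit $k_\zeta$ eigenvalues tend to $\zeta$, where $k_\zeta=p$ for $\zeta\ne-1$ and $k_{-1}=2p_0$. Differences of eigenvalues tending to different roots $\zeta,\zeta'$ tend to $|\zeta-\zeta'|$. Differences near $e^{i\varphi_c}$ and near $e^{-i\varphi_c}$ give $\prod_{a<b}(x_a-x_b)^2$ to leading order, and $2\sin\theta_a\to2\sin\varphi_c$. Near $-1$, the differences give $\prod_a2x_a\prod_{a<b}(x_a^2-x_b^2)^2$ and the last product gives another $\prod_a2x_a$. Therefore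
\[
\eta^{D_d}h_d\ \to\ \Gamma\cdot\Big(\frac{J_p}{(2\pi)^pp!}\Big)^{d'}\cdot\Big(\frac2\pi\Big)^{p_0}\frac{K_{p_0}}{p_0!},\qquad
\Gamma=\frac{\prod_{\{\zeta,\zeta'\}}|\zeta-\zeta'|^{k_\zeta k_{\zeta'}}\prod_{c=1}^{d'}(2\sin\varphi_c)^p}{d^{\,d'p^2+2p_0^2+p_0}},
\]
the first product running over two-element subsets of $\Omega$.

\emph{Step 6: the constant $\Gamma$.} Let $H(z)=z^d+1$. For $\zeta\in\Omega$, $\prod_{\zeta'\ne\zeta}|\zeta-\zeta'|=|H'(\zeta)|=d$, so $\prod_{\{\zeta,\zeta'\}}|\zeta-\zeta'|=d^{d/2}$. Moreover $\prod_c(2\sin\varphi_c)^2=\prod_{\zeta\ne-1}|1-\zeta|\,|1+\zeta|$, which is $|H(1)H(-1)|=4$ for even $d$ and $\frac{H(1)}2|H'(-1)|=d$ for odd $d$. For even $d$ this gives $\Gamma=d^{dp^2/2}2^p/d^{dp^2/2}=2^p$. For odd $d\ge3$, the subsets containing $-1$ contribute $d^{2pp_0}$ and the others $d^{(d/2-1)p^2}$, so $\Gamma$ is the power of $d$ with exponent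
\[
\big(\tfrac d2-1\big)p^2+2pp_0+\tfrac p2-\tfrac{d-1}2p^2-2p_0^2-p_0=-\tfrac12(p-2p_0)(p-2p_0-1)=0,
\]
since $p-2p_0\in\{0,1\}$. For $d=1$ both products are empty. So $\Gamma=1$ for odd $d$.

\emph{Step 7: back to compact groups.} Put $y_a=\tan(\phi_a/2)$ and $\kappa_a=\cos(\phi_a/2)$. Then $1+y_a^2=\kappa_a^{-2}$, $dy_a=d\phi_a/(2\kappa_a^2)$, $|1+e^{i\phi_a}|^2=4\kappa_a^2$, and
\[
(y_a-y_b)^2=\frac{|e^{i\phi_a}-e^{i\phi_b}|^2}{4\kappa_a^2\kappa_b^2},\quad
(y_a^2-y_b^2)^2=\frac{(2\cos\phi_a-2\cos\phi_b)^2}{16\,\kappa_a^4\kappa_b^4},\quad
y_a^2\,dy_a=\frac{\sin^2\phi_a\,d\phi_a}{8\kappa_a^6}.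
\]
By \eqref{eq:weylU} and \eqref{eq:weylSp},
\begin{align*}
\frac{J_p}{(2\pi)^pp!}&=2^{-p(p-1)-p}\int_{U(p)}\prod_a\kappa_a^{2(m-p)}\,dh=2^{-p^2-2p(m-p)}\alpha_p=2^{-p(2m-p)}\alpha_p,\\
\Big(\frac2\pi\Big)^p\frac{K_p}{p!}&=2^{-2p(p-1)-3p}\int_{Sp(2p)}\prod_a\kappa_a^{2(m-2p-1)}\,dh=2^{-p(2m-2p-1)}\beta_p .
\end{align*}
By \eqref{eq:D} the powers of $2$ multiply to $2^{-D_d}$, so $\eta^{D_d}h_d\to\Gamma\,2^{-D_d}\alpha_p^{d'}\beta_{p_0}$, with $\beta_0=1$ for even $d$. Multiplying by $\lim((1-t)/\eta)^{D_d}=(2/d)^{D_d}$ gives (a)--(c).
\end{proof}

\begin{lemma}\label{lem:moments}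
$\alpha_p=M(m-p,p)$ and $\beta_p=\mathrm{Cat}(m-2p-1,p)$.
\end{lemma}

\begin{proof}
Let $r=m-p$, let $s_\lambda$ denote Schur polynomials, $\lambda'$ the conjugate partition, and $1^r$ the substitution of $1$ for $r$ variables. The dual Cauchy identity $\prod_{i,j}(1+z_iy_j)=\sum_\lambda s_\lambda(z)s_{\lambda'}(y)$ gives $\det(1+h)^r=\sum_{\lambda\subseteq(r^p)}s_\lambda(h)s_{\lambda'}(1^r)$. The $s_\lambda(h)$ are irreducible characters of $U(p)$, hence orthonormal, and $\alpha_p=\sum_{\mu\subseteq(p^r)}s_\mu(1^r)^2$. The skew shape $(p^r)/\mu$ is the partition $\mu^c=(p-\mu_r,\dots,p-\mu_1)$ turned by $180^\circ$, so $s_{(p^r)/\mu}=s_{\mu^c}$; and $s_{\mu^c}(y_1,\dots,y_r)=(y_1\cdots y_r)^ps_\mu(y_1^{-1},\dots,y_r^{-1})$. Hence $s_{(p^r)/\mu}(1^r)=s_\mu(1^r)$, and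
\[
\alpha_p=\sum_\mu s_\mu(1^r)\,s_{(p^r)/\mu}(1^r)=s_{(p^r)}(1^{2r})=\prod_{1\le i\le r<j\le2r}\frac{p+j-i}{j-i}
\]
by Weyl's dimension formula for $GL_{2r}$. With $a=r+1-i$, $b=j-r$ this is $M(r,p)$.

For $\beta_p$ we use the identity
\[
\int_{Sp(2p)}\prod_{j=1}^k\det(1+y_jh)\,dh=(y_1\cdots y_k)^p\,\mathrm{sp}_{(p^k)}(y_1,\dots,y_k)
\]
from \cite{BG}; the right side is the coefficient of the trivial character in the dual Cauchy identity for $Sp(2p)\times Sp(2k)$. Put $y_j=1$, $k=m-2p-1$ and apply Lemma~\ref{lem:sp}.
\end{proof}

\section{Counting invariant $\ell$-triangulations}\label{sec:count}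

Call a monomial in the $x_{ab}$ \emph{standard} if its support, the set of pairs whose variables occur in it, is a face of $\Delta$. To read the trace of $\gamma^m$ as a count we need the following result of Jonsson and Welker \cite{JW}. With the tools at hand it has a short proof: spanning is elementary, and independence follows by comparing leading terms for $d=1$.

\begin{proposition}\label{prop:basis}
The standard monomials form a basis of $R$.
\end{proposition}

\begin{proof}
Recall that for a monomial order on $\mathbb C[x]$, the initial ideal $\mathrm{in}(\mathcal I)$ is spanned by the leading monomials of the elements of $\mathcal I$, and the monomials outside $\mathrm{in}(\mathcal I)$ form a basis of $\mathbb C[x]/\mathcal I$. Give $x_{ab}$ the length of the chord $ab$ in the regular $N$-gon as its weight, and order monomials by weight, breaking ties by any monomial order. In a convex quadrilateral the diagonals have larger total length than either pair of opposite sides, by the triangle inequality. So a perfect matching of $2\ell+2$ vertices that contains two non-crossing pairs can be replaced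 by a heavier one, and the leading monomial of each Pfaffian is the unique matching in which all pairs cross. Every $(\ell+1)$-crossing arises in this way. Hence all non-standard monomials lie in $\mathrm{in}(\mathcal I)$, and it remains to show that no standard monomial does.

The generating function of the standard monomials by degree is $\sum_{S\in\Delta}(t/(1-t))^{|S|}$. All facets have $D_1=\ell(N+n)$ elements by Lemma~\ref{lem:pipe}, so by Proposition~\ref{prop:card} it is asymptotic to $\mathrm{Cat}(n,\ell)(1-t)^{-D_1}$ as $t\to1^-$. For $d=1$ we have $m=N$, and $\gamma^N$ acts trivially on $R$. Lemma~\ref{lem:molien}, Proposition~\ref{prop:asym} and Lemma~\ref{lem:moments} give $\sum_kt^k\dim R_k\sim\beta_\ell(1-t)^{-D_1}$ with $\beta_\ell=\mathrm{Cat}(N-2\ell-1,\ell)=\mathrm{Cat}(n,\ell)$. Suppose a standard monomial $\chi$ lies in $\mathrm{in}(\mathcal I)$, and let $F$ be a facet containing its support. All products of $\chi$ with monomials supported in $F$ are standard and lie in $\mathrm{in}(\mathcal I)$, and their generating function is $t^{\deg\chi}(1-t)^{-D_1}$. Then $\lim(1-t)^{D_1}\sum_kt^k\dim R_k\le\mathrm{Cat}(n,\ell)-1$,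 a contradiction.
\end{proof}

Let $g$ be the rotation by $m=N/d$ steps, of order $d$, and let $\mathrm{Fix}_d$ be the set of $g$-invariant $\ell$-triangulations. By Theorem~\ref{thm:main}(i), $|\mathrm{Fix}_d|$ is the number of fixed points of $\mathrm{row}^{N/d}$.

\begin{proposition}\label{prop:fix}
$|\mathrm{Fix}_d|$ is given by the formula in Theorem~\ref{thm:main}(ii).
\end{proposition}

\begin{proof}
The map $\gamma^m$ permutes the standard monomials as $g$ does, so $\mathrm{tr}(\gamma^m|R_k)$ is the number of $g$-invariant standard monomials of degree $k$. Such a monomial has a $g$-invariant support $S\in\Delta$ and a positive exponent for each orbit of $\langle g\rangle$ in $S$. By Lemma~\ref{lem:molien},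
\[
h_d(t)=\sum_{S\in\Delta,\ gS=S}\ \prod_{o\in S/\langle g\rangle}\frac{t^{|o|}}{1-t^{|o|}},
\]
and the term of $S$ is asymptotic to $\prod_o|o|^{-1}$ times $(1-t)^{-j}$, where $j$ is the number of orbits in $S$.

A nontrivial rotation that fixes a pair swaps its two vertices, so it is the half-turn and the pair is a diameter. Hence all orbits of pairs have size $d$, except that for even $d$ the orbits of diameters have size $d/2$. For odd $d$, the face $S$ has $|S|/d\le D_d$ orbits, with equality if and only if $S$ is a facet. For even $d$ let $e(S)\le\ell$ be the number of diameters in $S$. Then $S$ has $(|S|+e(S))/d\le D_d$ orbits, with equality if and only if $S$ is a facet and $e(S)=\ell$. An invariant facet is invariant under the half-turn $g^{d/2}$, so $e(S)=\ell$ holds by Lemma~\ref{lem:diam}; without that lemma the leading term could miss some invariant facets. Such a facet has $2\ell/d$ orbits of size $d/2$. Therefore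
\[
\lim_{t\to1^-}(1-t)^{D_d}h_d(t)=\begin{cases}|\mathrm{Fix}_d|\;d^{-D_d},&d\text{ odd},\\ |\mathrm{Fix}_d|\;d^{-D_d}\,2^{2\ell/d},&d\text{ even}.\end{cases}
\]
Compare with Proposition~\ref{prop:asym} and Lemma~\ref{lem:moments}. Since $d$ divides $N=(n+1)+2\ell=n+(2\ell+1)$, we have $d\mid2\ell$ if and only if $d\mid n+1$, and $d\mid2\ell+1$ if and only if $d\mid n$. In the three nonzero cases, with $r,s$ as in Theorem~\ref{thm:main}, $m=r+s$ and $p=s$, so $\alpha_p=M(r,s)$. In case (a) the factors $2^{2\ell/d}$ cancel and $|\mathrm{Fix}_d|=M(r,s)^{d/2}$. In case (b), $p_0=\frac s2$ and $m-2p_0-1=r-1$, so $\beta_{p_0}=\mathrm{Cat}(r-1,\frac s2)$. In case (c), $p_0=\frac{s-1}2$ and $m-2p_0-1=r$, so $\beta_{p_0}=\mathrm{Cat}(r,\frac{s-1}2)$. In case (d), $|\mathrm{Fix}_d|=0$.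
\end{proof}

\section{Evaluation of $\mathrm{Cat}_\ell$ at roots of unity}\label{sec:roots}

By Lemma~\ref{lem:sp}, $\mathrm{Cat}_\ell(q)$ is a polynomial. The following proposition completes the proof of Theorem~\ref{thm:main}(ii), and with it of Theorem~\ref{thm:csp}.

\begin{proposition}\label{prop:eval}
Let $d\mid N$ and let $\omega'$ be a primitive $d$-th root of unity. Then $\mathrm{Cat}_\ell(\omega')=|\mathrm{Fix}_d|$.
\end{proposition}

\begin{proof}
For $d=1$ both sides are $\mathrm{Cat}(n,\ell)$. Let $d\ge2$; all congruences are modulo $d$. We use three facts: $[k]_q$ vanishes at $\omega'$ if and only if $d\mid k$, and then to first order; $[k]_{\omega'}$ depends only on $k$ modulo $d$; and $[k]_q/[k']_q\to k/k'$ as $q\to\omega'$ if $d$ divides both $k$ and $k'$.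

\emph{The order of vanishing.} Let $u_k$ be the number of $1\le i\le j\le n$ with $i+j\equiv k$. As $2\ell\equiv-(n+1)$, the order of vanishing of $\mathrm{Cat}_\ell$ at $\omega'$ is $u_{n+1}-u_0$. We have $u_k=\frac12(o_k+e_k)$, where $o_k$ counts $(i,j)\in[n]^2$ with $i+j\equiv k$ and $e_k$ counts $i\in[n]$ with $2i\equiv k$. Write $n=d\nu+\rho$ with $0\le\rho<d$, and let $\nu_c$ be the number of $i\in[n]$ with $i\equiv c$; it is $\nu+1$ for the residues $c\in\{1,\dots,\rho\}$ and $\nu$ for the others. The map $i\mapsto n+1-i$ shows $\nu_{n+1-c}=\nu_c$, so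
\[
o_{n+1}-o_0=\sum_c\nu_c^2-\sum_c\nu_c\nu_{-c}=\frac12\sum_c(\nu_c-\nu_{-c})^2 .
\]
This is the number of elements of $\{1,\dots,\rho\}$ that are not in $\{d-\rho,\dots,d-1\}$, namely $\min(\rho,d-1-\rho)$.

Let $d$ be odd. Then $e_0=\nu_0=\nu$. The solution of $2c\equiv\rho+1$ is $c=\frac{\rho+1}2\in[1,\rho]$ for odd $\rho$ and $c=\frac{\rho+1+d}2\in(\rho,d]$ for even $\rho$, so $e_{n+1}-e_0$ is $1$ or $0$ accordingly. The order of vanishing is zero if and only if $\rho$ is even and $\min(\rho,d-1-\rho)=0$, that is, $\rho\in\{0,d-1\}$, that is, $d\mid n$ or $d\mid n+1$.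

Let $d$ be even. Then $N$ is even, so $n$ and $\rho$ are odd. The congruence $2c\equiv\rho+1$ has both solutions found above, so $e_{n+1}=2\nu+1$, while $e_0=\nu_0+\nu_{d/2}$ is $2\nu+1$ for $\rho\ge d/2$ and $2\nu$ for $\rho<d/2$. The order of vanishing is zero if and only if $\rho\ge d/2$ and $\min(\rho,d-1-\rho)=0$, that is, $d\mid n+1$.

So $\mathrm{Cat}_\ell(\omega')=0$ exactly in the last case of Theorem~\ref{thm:main}(ii). Two cases remain.

\emph{The case $n+1=dr$, $2\ell=ds$.} Factors with $d\nmid i+j$ have the value $1$, so $\mathrm{Cat}_\ell(\omega')$ is the product of $\frac{k+s}k$, $k=\frac{i+j}d$, over all $i\le j$ with $d\mid i+j$. The elements of $[n]$ with residue $c\in[1,d-1]$ are $d(a-1)+c$, $1\le a\le r$, and those with residue $0$ are $da$, $1\le a\le r-1$. For each $c$ with $1\le c<d/2$, the residues $c$ and $d-c$ give $k=a+b-1$ with $1\le a,b\le r$ and contribute $M(r,s)$. The residue $0$ contributes $\prod_{1\le a\le b\le r-1}\frac{a+b+s}{a+b}$. For odd $d$, the number $s$ is even, this product is $\mathrm{Cat}(r-1,\frac s2)$, and the total is $M(r,s)^{(d-1)/2}\mathrm{Cat}(r-1,\frac s2)$.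 For even $d$ there are $\frac d2-1$ values of $c$, and the residue $d/2$ contributes $\prod_{1\le a\le b\le r}\frac{a+b-1+s}{a+b-1}$. Replacing $b$ by $b-1$ turns the contribution of the residue $0$ into $\prod_{1\le a<b\le r}\frac{a+b-1+s}{a+b-1}$. The two products together give $M(r,s)$, and the total is $M(r,s)^{d/2}$.

\emph{The case $d\ge3$ odd, $n=dr$, $2\ell+1=ds$.} Now $i+j+2\ell=i+j-1+ds$. All $\nu_c$ equal $r$, so $o_k=dr^2$, $e_k=r$, and $u_k$ does not depend on $k$. Hence each residue occurs equally often among the arguments of the numerator and of the denominator. The factors with arguments not divisible by $d$ cancel, and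
\[
\mathrm{Cat}_\ell(\omega')=\prod_{i\le j,\ d\,\mid\, i+j-1}\Big(\frac{i+j-1}d+s\Big)\Big/\prod_{i\le j,\ d\,\mid\, i+j}\frac{i+j}d .
\]
The elements of $[n]$ are $d(a-1)+c$ with $1\le a\le r$, $1\le c\le d$. In the denominator, $c=d$ for both $i$ and $j$ gives $\prod_{1\le a\le b\le r}(a+b)$, and each of the $\frac{d-1}2$ sets $\{c,d-c\}$ with $1\le c<d/2$ gives $\prod_{a,b=1}^r(a+b-1)$. In the numerator the two values of $c$ add up to $d+1$, so that $\frac{i+j-1}d=a+b-1$. The value $c=\frac{d+1}2$ for both $i$ and $j$ gives $\prod_{1\le a\le b\le r}(a+b-1+s)$, and each of the $\frac{d-1}2$ sets $\{c,d+1-c\}$ with $1\le c\le\frac{d-1}2$ gives $\prod_{a,b=1}^r(a+b-1+s)$. Since $a+b-1+s=a+b+2\cdot\frac{s-1}2$, the quotient is $M(r,s)^{(d-1)/2}\,\mathrm{Cat}(r,\frac{s-1}2)$.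

In every case the value agrees with Proposition~\ref{prop:fix}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AHRV} Angel, Holroyd, Romik and Vir\'ag, Adv. Math. 215 (2007).

\bibitem{BSV} Joseph Bernstein, Jessica Striker and Corey Vorland, \emph{$P$-strict promotion and $B$-bounded rowmotion, with applications to tableaux of many flavors}, arXiv:2012.12219 (2020).

\bibitem{BG} Bump and Gamburd, Comm. Math. Phys. 265 (2006).

\bibitem{EG} Edelman and Greene, \emph{Balanced tableaux}, Adv. Math. 63 (1987).

\bibitem{JW} Jonsson and Welker, Illinois J. Math. 51 (2007).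

\bibitem{KM} Knutson and Miller, Ann. Math. 161 (2005).

\end{thebibliography}
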